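\title{The smallest dimension of a set that cannot be symplectically squeezed}

\begin{abstract}
A subset of $\mathbb R^{2n}$ is arbitrarily squeezable if it maps injectively into every nonempty symplectic manifold of dimension $2n$ by a map that extends symplectically to a neighborhood. We prove that every subset of $\mathbb R^{2n}$ of vanishing $n$-dimensional Hausdorff measure is arbitrarily squeezable; no measurability, boundedness or closedness is assumed, and a whole neighborhood of the set embeds. It follows that for $n\ge 2$ the infimum of the Hausdorff dimensions of the sets that are not arbitrarily squeezable equals $n$. The infimum is attained by a Lagrangian torus with $n$ discs attached. The embedding is the cotangent lift of an immersion that folds a thin open subset of $\mathbb R^n$ onto a bounded set, corrected by fiber translations that keep the sheets of the folding apart.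
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $(M,\omega)$ and $(M',\omega')$ be symplectic manifolds. A smooth map $\varphi$ from an open subset of $M$ to $M'$ is \emph{symplectic} if $\varphi^*\omega'=\omega$; when $\dim M=\dim M'$ such a map is a local diffeomorphism that preserves volume. A map from an arbitrary subset $S\subseteq M$ to $M'$ is called \emph{(ambiently) symplectic} if it extends to a symplectic map from some open neighborhood of $S$ to $M'$. A subset of a $2n$-dimensional symplectic manifold is \emph{arbitrarily squeezable} if it admits an injective symplectic map into every nonempty symplectic manifold of dimension $2n$. Injectivity is required on $S$ only, not on the neighborhood.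

We work in $\mathbb R^{2n}=\mathbb R^n_q\times\mathbb R^n_p$ with $\omega_0=\sum_i dq_i\wedge dp_i$, and $B^k(r)$ is the open ball of radius $r$ about $0$ in $\mathbb R^k$. By Darboux's theorem every nonempty $2n$-dimensional symplectic manifold contains a symplectically embedded copy of some ball $B^{2n}(r)$. So $S$ is arbitrarily squeezable if and only if it has an injective symplectic map into $B^{2n}(r)$ for every $r>0$: the set has no symplectic size. How large must a set be in order to have one? We measure largeness by Hausdorff dimension for the Euclidean metric and put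
\[
d_{\mathrm{sq}}(n)=\inf\{\dim_H S:\ S\subseteq\mathbb R^{2n}\text{ is not arbitrarily squeezable}\}.
\]

Three examples suggest what to expect. A measurable set of positive volume is not arbitrarily squeezable, since an injective symplectic map preserves its volume; so $d_{\mathrm{sq}}(n)\le 2n$. The torus $(S^1)^n\subset\mathbb C^n=\mathbb R^{2n}$ is arbitrarily squeezable: for $0<c<1$ the map $z\mapsto\sqrt{|z|^2-c}\,z/|z|$ shifts the coordinate $r^2/2$ in the area form $d(r^2/2)\wedge d\theta$, so it is area preserving on $\{|z|^2>c\}$, and its $n$-fold product carries a neighborhood of the torus injectively to a neighborhood of the torus with radii $\sqrt{1-c}$. This map shrinks the areas enclosed by the circles. If we attach to the torus $n$ discs that fill its basic circles, these areas can no longer change, and the rigidity of Lagrangian tori prevents squeezing (Proposition~\ref{prop:sharp}). The torus with its discs has dimension $\max(n,2)$. A set of dimension below $n$ contains no Lagrangian submanifold, so one is led to guess that $\max(n,2)$ is the answer. The difficulty is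 to squeeze sets about which nothing is known except their dimension.

The problem of determining $d_{\mathrm{sq}}(n)$ is posed by Guggisberg and Ziltener \cite{GZ}. It is known that $d_{\mathrm{sq}}(n)\ge2$ for $n\ge1$ and $d_{\mathrm{sq}}(n)\le n$ for $n\ge2$, so that $d_{\mathrm{sq}}(1)=d_{\mathrm{sq}}(2)=2$, and that certain isotropic and symplectic submanifolds of $\mathbb R^{2n}$ are arbitrarily squeezable. Apart from this, \cite{GZ} describes the question as open; it resolves a variant restricted to bounded, countably $n$-rectifiable subsets. For $n\ge3$ the bounds $2\le d_{\mathrm{sq}}(n)\le n$ leave a gap.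

\subsection{Results}

\begin{theorem}\label{thm:dim}
We have $d_{\mathrm{sq}}(n)=n$ for every $n\ge2$.
\end{theorem}

The lower bound follows from a statement at the critical dimension. Here $\mathcal H^n$ is $n$-dimensional Hausdorff measure.

\begin{theorem}\label{thm:null}
Let $n\ge1$ and let $S\subseteq\mathbb R^{2n}$ satisfy $\mathcal H^n(S)=0$. For every nonempty symplectic manifold $(M',\omega')$ of dimension $2n$ there are an open neighborhood $U$ of $S$ and an injective symplectic map $U\to M'$. In particular $S$ is arbitrarily squeezable.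
\end{theorem}

The hypothesis cannot be weakened to smallness of $\mathcal H^n(S)$.

\begin{proposition}\label{prop:sharp}
Let $n\ge2$. For every $h\in(0,\infty)$ there is a compact set $X\subset\mathbb R^{2n}$ with $\mathcal H^n(X)=h$ that is not arbitrarily squeezable. In particular the infimum defining $d_{\mathrm{sq}}(n)$ is attained.
\end{proposition}

The only consequence of $\mathcal H^n(S)=0$ that the proof of Theorem~\ref{thm:null} uses is that a projection to $\mathbb R^n$ is Lebesgue null. Let $\pi(q,p)=q$.

\begin{theorem}\label{thm:main}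
Let $n\ge1$ and let $S\subseteq\mathbb R^n\times(0,1)^n$ be such that $\pi(S)$ is Lebesgue null. Then for every $r>0$ there are an open neighborhood $U$ of $S$ and an injective symplectic map $U\to B^{2n}(r)$. In particular $S$ is arbitrarily squeezable.
\end{theorem}

No measurability, boundedness or closedness of $S$ is assumed in these theorems. Theorem~\ref{thm:main} is not limited to sets of small dimension: it applies to the hypersurface $\{q_1=0\}\times(0,1)^n$.

Section~\ref{sec:deduce} derives Theorems~\ref{thm:dim} and~\ref{thm:null} from Theorem~\ref{thm:main} and proves Proposition~\ref{prop:sharp}. Section~\ref{sec:idea} proves Theorem~\ref{thm:main} for $n=1$ by hand and explains what has to change for $n\ge2$. Sections~\ref{sec:small}--\ref{sec:embed} contain the proof for all $n$.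

\section{From projections to dimension, and the torus with discs}\label{sec:deduce}

\subsection{Conventions}

\emph{Null} means of Lebesgue outer measure zero in the Euclidean space at hand, and $|V|$ is the Lebesgue measure of $V$. We write $\|\cdot\|$ for the operator norm, $B(x,r)$ and $\bar B(x,r)$ for open and closed balls, and $C$ for a constant that depends only on $n$ and may change from line to line. We use the following standard facts. If $\dim_HS<s$ then $\mathcal H^s(S)=0$, and if $0<\mathcal H^s(S)<\infty$ then $\dim_HS=s$. A locally Lipschitz map sends $\mathcal H^s$-null sets to $\mathcal H^s$-null sets, and in $\mathbb R^k$ the $\mathcal H^k$-null sets are the null sets. Consequently a smooth map from an open subset of $\mathbb R^n$ to $\mathbb R^n$ sends null sets to null sets, and a smooth map from an open subset of $\mathbb R^n$ to $\mathbb R^{n+1}$ has null image.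

\subsection{The two deductions}

\begin{proof}[Proof of Theorem~\ref{thm:null} from Theorem~\ref{thm:main}]
We first make the $p$-coordinates bounded. Let $\sigma:\mathbb R\to(0,1)$ be a diffeomorphism with $\sigma'>0$. The map $(q,p)\mapsto(q/\sigma'(p),\sigma(p))$ is a diffeomorphism $\mathbb R^2\to\mathbb R\times(0,1)$, and it preserves area because $d(q/\sigma'(p))\wedge\sigma'(p)\,dp=dq\wedge dp$. Its $n$-fold product $A:\mathbb R^{2n}\to\mathbb R^n\times(0,1)^n$ is a symplectic diffeomorphism. The map $\pi\circ A$ is locally Lipschitz, so $\mathcal H^n(\pi(A(S)))=0$, that is, $\pi(A(S))$ is null. Choose a symplectic embedding $\iota:B^{2n}(r)\to M'$, and let $\Phi:U'\to B^{2n}(r)$ be given by Theorem~\ref{thm:main} for the set $A(S)$. Then $\iota\circ\Phi\circ A$ is injective and symplectic on $U=A^{-1}(U')$.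
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dim}]
If $\dim_HS<n$ then $\mathcal H^n(S)=0$, and $S$ is arbitrarily squeezable by Theorem~\ref{thm:null}. Hence $d_{\mathrm{sq}}(n)\ge n$. The bound $d_{\mathrm{sq}}(n)\le n$ for $n\ge2$ is known; it also follows from Proposition~\ref{prop:sharp}, whose sets have dimension $n$.
\end{proof}

\subsection{The torus with discs}

The \emph{displacement energy} of a compact set $L\subset\mathbb R^{2n}$ is the infimum of $\int_0^1(\max H_t-\min H_t)\,dt$ over all compactly supported smooth Hamiltonians $(H_t)_{t\in[0,1]}$ whose time-one flow $\phi$ satisfies $\phi(L)\cap L=\emptyset$. Chekanov's theorem \cite{Chekanov} states that the displacement energy of a closed Lagrangian submanifold $L$ of a geometrically bounded symplectic manifold with compatible almost complex structure $J$ is at least the infimum of the areas of nonconstant $J$-holomorphic spheres and of nonconstant $J$-holomorphic discs with boundary on $L$. We apply it to $\mathbb C^n$ with $z_j=q_j+ip_j$ and $J=i$. This manifold is geometrically bounded, it contains no nonconstant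 holomorphic sphere, and the area $\int u^*\omega_0$ of a nonconstant holomorphic disc $u$ is positive.

\begin{proof}[Proof of Proposition~\ref{prop:sharp}]
Let
\[
X=(S^1)^n\cup D_1\cup\dots\cup D_n,\qquad D_i=\{z\in\mathbb C^n:\ |z_i|\le1,\ z_j=1\text{ for }j\ne i\}.
\]
This set is compact, and $0<\mathcal H^n(X)<\infty$ because the torus has dimension $n$ and the discs have dimension $2\le n$; only here is $n\ge2$ used. Suppose that $\varphi$ is a symplectic map from a neighborhood of $X$ to $B^{2n}(\frac12)$ that is injective on $X$. Its restriction to the compact torus is an injective immersion, so $L=\varphi((S^1)^n)$ is an embedded Lagrangian torus.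

Let $\lambda=\sum_ip_i\,dq_i$, so $\omega_0=-d\lambda$. For a disc $u$ with boundary on $L$, Stokes' theorem gives $\int u^*\omega_0=-\int_{\partial u}\lambda$. Since $\lambda|_L$ is closed, this number depends only on the class of $\partial u$ in $H_1(L;\mathbb Z)$, and additively. The group is generated by the loops $\varphi(\partial D_i)$, which bound the discs $\varphi|_{D_i}$ of area $\int_{D_i}\varphi^*\omega_0=\int_{D_i}\omega_0=\pm\pi$. So every disc with boundary on $L$ has area in $\pi\mathbb Z$, a nonconstant holomorphic one has area at least $\pi$, and the displacement energy of $L$ is at least $\pi$.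

On the other hand, let $e$ be the unit vector in the $q_1$-direction. The flow of $p_1$ is translation along $e$ with unit speed. The set $Q=\{x+te:x\in L,\ |t|\le1\}$ is a compact subset of $\{|p_1|<\frac12\}$. Choose $\chi:\mathbb R^{2n}\to[0,1]$ smooth, equal to $1$ near $Q$, with compact support in $\{|p_1|<\frac12\}$. The time-one flow of $H=\chi p_1$ translates $L$ by a unit vector, hence off itself since $L$ has diameter less than $1$, and $\max H-\min H\le1<\pi$. This is a contradiction.

Finally let $s>0$. If $\varphi$ mapped $sX$ injectively and symplectically into $B^{2n}(s/2)$, then $x\mapsto\varphi(sx)/s$ would map $X$ into $B^{2n}(\frac12)$. So $sX$ is not arbitrarily squeezable, and $\mathcal H^n(sX)=s^n\mathcal H^n(X)$ takes every value in $(0,\infty)$.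
\end{proof}

\section{The case $n=1$ and the plan of the proof}\label{sec:idea}

\subsection{The form of the embedding}

All our symplectic maps are of one kind. Let $N\subseteq\mathbb R^n$ be open, $K:N\to\mathbb R^n$ a local diffeomorphism and $\psi:N\to\mathbb R$ smooth. Put
\begin{equation}\label{eq:lift}
\Phi(q,p)=\bigl(K(q),\ (dK_q^T)^{-1}(p+\nabla\psi(q))\bigr),\qquad(q,p)\in N\times\mathbb R^n .
\end{equation}
This is the translation of the fibers by $\nabla\psi$ followed by the cotangent lift of $K$. It is symplectic: if $\xi$ is the second component, then $\Phi^*\lambda=\langle\xi,dK\rangle=\langle dK^T\xi,dq\rangle=\lambda+d\psi$. Where $K$ expands, $\Phi$ shrinks the fibers $\{q\}\times(0,1)^n$. The map is injective on $N\times(0,1)^n$ exactly when, for $q\ne q'$ with $K(q)=K(q')$, the images of the fibers over $q$ and $q'$ are disjoint.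

It is enough to make the image bounded in the first factor and small in the second.

\begin{proposition}\label{prop:box}
There is a constant $C_0=C_0(n)$ such that for every nonempty null set $E\subset\mathbb R^n$ and every $b\in(0,1)$ there are an open set $N\supseteq E$ and an injective symplectic map $N\times(0,1)^n\to B^n(C_0)\times B^n(C_0b)$.
\end{proposition}

Theorem~\ref{thm:main} follows. For $S\neq\emptyset$ take $E=\pi(S)$ and $U=N\times(0,1)^n$, and compose with the symplectic map $(x,\xi)\mapsto(\sqrt b\,x,\xi/\sqrt b)$; the image lies in $B^{2n}(C_0\sqrt{2b})$, and $b$ may be taken as small as we like.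

\subsection{The case $n=1$}

Choose an open set $V\supseteq E$ with $|V|\le b$. It is a disjoint union of intervals $I_j=(\alpha_j,\alpha_j+\ell_j)$ with $\sum_j\ell_j\le b$. Let $K$ stretch each interval onto $(0,1)$, that is $K(q)=(q-\alpha_j)/\ell_j$ on $I_j$. Give $I_j$ the \emph{label} $A_j=\sum_{k<j}\ell_k$ and put $\psi=A_jK$ on $I_j$. Then \eqref{eq:lift} reads
\[
\Phi(q,p)=\bigl((q-\alpha_j)/\ell_j,\ \ell_jp+A_j\bigr),\qquad q\in I_j,
\]
and it maps $I_j\times(0,1)$ onto $(0,1)\times(A_j,A_j+\ell_j)$. These rectangles are disjoint and lie in $(0,1)\times(0,b)$, which proves Proposition~\ref{prop:box} for $n=1$.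

Three things happened. The base $V$ was folded onto a set of unit size by a map that expands by the reciprocal of the local thickness of $V$, so that the fibers shrank to that thickness. The shrunken fibers were packed into $(0,b)$, which was possible because $|V|\le b$. And the packing was realized by a fiber translation, with $\psi$ equal to the label times the new base coordinate.

\subsection{What changes for $n\ge2$}\label{sub:changes}

Now $V$ does not fall into small pieces. If $E=\{q_1\in\mathbb Z\}\cup\{q_2\in\mathbb Z\}$, then $E$ is null, connected and unbounded, and it lies in one component of every neighborhood. Each of the three steps needs a substitute.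

\emph{Folding.} We need an immersion $\kappa$ of a possibly connected thin set $V$ that has bounded image and expands by about $1/\varepsilon$, where $\varepsilon$ is the local thickness. Equivalently, we need an immersion $f$ with derivative of order one and values of order $\varepsilon$. Such an $f$ exists after a discrete set of small holes has been removed (Section~\ref{sec:small}); the holes can be placed off $E$. The points of $\kappa^{-1}(x)$ are the \emph{sheets} over $x$. Section~\ref{sec:base} arranges that there are finitely many of them.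

\emph{Packing.} Small pieces of $V$ still receive labels $A_i\in[0,b]^n$, but on a connected set the label has to pass continuously from one value to the next, so it becomes a map $T$ (Section~\ref{sec:labels}). A moving label may run into another one. Suppose two sheets over $x\in\mathbb R^n$ carry the labels $t_1(x)=x$ and $t_2(x)=0$ and both need room $R$. No continuous change of the labels inside the unit ball removes the collision, because a continuous map from the closed ball to $\mathbb R^n$ that is the identity on the sphere has a zero. But the collision happens at the single point $x=0$, and away from it we can push the labels apart: $t_1^*=x+Rx/|x|$ and $t_2^*=-Rx/|x|$ have distance $|x|+2R$. The price is a derivative of order $R/|x|$. So we make the collisions avoid the image of $E$, delete them, and push (Section~\ref{sec:push}).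

\emph{Translating.} If the label of a sheet is a nonconstant function $\theta$ of the new base coordinate $x$, translation of the fibers by $\theta$ is not symplectic in general. The choice $\psi=\langle\theta,x\rangle\circ K$ translates by $\theta+d\theta^Tx$, and the second term is not small. We replace $x$ by a second small immersion $\tilde f(x)$. The translation becomes $d\tilde f^{\,T}\theta+d\theta^T\tilde f$. The first term distorts the labels of all sheets over $x$ by the same well-conditioned matrix, and the second is negligible when $\tilde f$ is small compared with $1/\|d\theta\|$ (Section~\ref{sec:embed}).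

The proof below is valid for every $n\ge1$.

\section{Small immersions}\label{sec:small}

Holes are unavoidable. If $f:B(x,\rho)\to\mathbb R^n$ is an immersion with $\|df^{-1}\|\le\Lambda$, then its image contains $B(f(x),\rho/\Lambda)$: the lift of a segment of length $\ell<\rho/\Lambda$ starting at $f(x)$ stays in $\bar B(x,\Lambda\ell)$ and so extends to the end of the segment. Hence $|f|\le\Lambda\varepsilon$ forces $\rho\le\Lambda^2\varepsilon$, and the domain of $f$ must have a hole at every scale $\varepsilon$. For constant $\varepsilon=2^{-k}$ a periodic pattern of point holes suffices: if $F_0$ is an immersion of the punctured torus, $x\mapsto2^{-k}F_0(2^kx)$ has size $2^{-k}$ and derivative bounds independent of $k$, away from the punctures. For variable $\varepsilon$ we must pass from scale $2^{-k}$ to scale $2^{-k-1}$ through immersions.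

\subsection{Passing from one scale to the next}

We use the following theorem (Hirsch \cite{Hirsch}; Gromov). Let $N$ be an $n$-manifold without closed components and with a fixed parallelization, so that the differential of an immersion $\varphi:N\to\mathbb R^n$ is a map $d\varphi:N\to GL_n(\mathbb R)$. Then $\varphi\mapsto d\varphi$ is a weak homotopy equivalence $\operatorname{Imm}(N,\mathbb R^n)\to\operatorname{Map}(N,GL_n(\mathbb R))$, where immersions carry the weak $C^\infty$ topology (uniform convergence of all derivatives on compact sets) and continuous maps the compact-open topology. We need only that it is a bijection on path components.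

Let $N_*=\{x\in\mathbb R^n:\operatorname{dist}(x,\frac12\mathbb Z^n)\ge\frac1{128}\}$.

\begin{lemma}\label{lem:family}
There are a $\mathbb Z^n$-periodic immersion $F_0:\mathbb R^n\setminus\mathbb Z^n\to\mathbb R^n$ and a smooth map $(x,t)\mapsto F_t(x)$ on a neighborhood of $N_*\times[0,1]$, periodic in $x$, such that each $F_t$ is an immersion near $N_*$, $F_t=F_0$ for $t$ near $0$, and $F_t(x)=\frac12F_0(2x)$ for $t$ near $1$.
\end{lemma}

For $n=1$ take the sawtooth $F_0(x)=x-\lfloor x\rfloor$, and let $F_t$ equal $x$ on $(0,\frac12)$ and $x-\frac12\vartheta(t)$ on $(\frac12,1)$, where $\vartheta$ goes from $0$ to $1$. For $n\ge2$ the punctures do not disconnect the torus, and Hirsch's theorem takes the place of this formula.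

\begin{proof}
Let $\mathbb T^n=\mathbb R^n/\mathbb Z^n$ with its standard parallelization and $N=\mathbb T^n\setminus(\frac12\mathbb Z^n/\mathbb Z^n)$. Neither $\mathbb T^n\setminus\{0\}$ nor $N$ has a closed component. By surjectivity on path components there is an immersion $F_0:\mathbb T^n\setminus\{0\}\to\mathbb R^n$ with $dF_0$ homotopic to the constant map $I$. Doubling maps $N$ to $\mathbb T^n\setminus\{0\}$, so $G_1(x)=\frac12F_0(2x)$ is an immersion of $N$, and $dG_1(x)=dF_0(2x)$ is homotopic to $I$, as is the differential of $G_0=F_0|_N$. By injectivity on path components there is a path $G_t$ in $\operatorname{Imm}(N,\mathbb R^n)$ from $G_0$ to $G_1$. Reparametrize it to be constant for $t\le\frac14$ and for $t\ge\frac34$, and extend it to $t\in\mathbb R$.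

The path is only continuous in $t$. Let $k$ be a smooth probability density supported in $[-\delta,\delta]$, $\delta<\frac18$, and $F_t=\int G_{t-s}\,k(s)\,ds$. This is smooth in $(x,t)$, since the $x$-derivatives of $G_t$ are jointly continuous and $t$-derivatives fall on $k$, and it equals $G_0$ for $t\le\frac18$ and $G_1$ for $t\ge\frac78$. On the compact set $\{\operatorname{dist}(x,\frac12\mathbb Z^n)\ge\frac1{256}\}\subset\mathbb T^n$ times $[0,1]$ the map $(x,t)\mapsto dG_t(x)$ is uniformly continuous with uniformly bounded inverse, so $dF_t(x)$ is invertible there when $\delta$ is small.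
\end{proof}

Fix $C_F\ge1$ bounding $|F_t|$, $\|dF_t^{-1}\|$ and all derivatives of order $1$ and $2$ in $(x,t)$ on $N_*\times[0,1]$, and put
\[
\Lambda=2C_F,\qquad c_0=\frac1{8\Lambda^2}\le\frac1{32}.
\]

\subsection{Scales}

Let $O$ be a nonempty proper open subset of $\mathbb R^n$. A \emph{scale} on $O$ is a smooth function $\varepsilon:O\to(0,\infty)$ with $\varepsilon\le\operatorname{dist}(\cdot,\mathbb R^n\setminus O)$ and $|\nabla\varepsilon|\le c_0$. Then $B(x,\varepsilon(x))\subseteq O$, and the mean value inequality on this ball gives
\begin{equation}\label{eq:slow}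
0.9\,\varepsilon(x)\le\varepsilon(y)\le1.1\,\varepsilon(x),\qquad|\log_2\varepsilon(y)-\log_2\varepsilon(x)|<\tfrac14\qquad\text{for }y\in B(x,\varepsilon(x)).
\end{equation}
The folding needs a scale with controlled second derivatives; the final translation needs a scale below a prescribed function.

\begin{lemma}\label{lem:scales}
\emph{(a)} There is a scale $\varepsilon$ on $O$ with $\|\nabla^2\varepsilon\|\le1/\varepsilon$.
\emph{(b)} If $m:O\to(0,\infty)$ is bounded below by a positive constant near each point of $O$, there is a scale $\varepsilon\le m$ on $O$.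
\end{lemma}

\begin{proof}
(a) Let $d=\operatorname{dist}(\cdot,\mathbb R^n\setminus O)$. The regularized distance \cite[VI.2.1]{Stein} is a function $\Delta\in C^\infty(O)$ with $d/C\le\Delta\le Cd$ and $|\partial^\alpha\Delta|\le B_\alpha d^{1-|\alpha|}$, the constants depending only on $n$ and $\alpha$. For $\varepsilon=c\Delta$ we get $\varepsilon\le cCd$, $|\nabla\varepsilon|\le cC$ and $\|\nabla^2\varepsilon\|\le cC/\Delta=c^2C/\varepsilon$. Take $c=c(n)$ small.

(b) Put $m_1=\min(m,d)$ and $m_2(x)=\inf_{y\in O}(m_1(y)+c_0|x-y|)$. Then $m_2\le m_1$, and $m_2$ is $c_0$-Lipschitz as an infimum of such functions. It is positive, because $m_1(y)$ is bounded below for $y$ near $x$ and $|x-y|$ is bounded below for the other $y$. It remains to smooth $u=\frac12m_2$. Let $(\nu_j)_{j\ge1}$ be a locally finite smooth partition of unity on $O$ with compact supports. Mollifying $u$ near $\operatorname{supp}\nu_j$ with a narrow kernel gives a smooth $u_j$ with $|\nabla u_j|\le c_0/2$ and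
\[
|u_j-u|\le\min\Bigl(\frac{2^{-j}c_0}{2(1+\sup|\nabla\nu_j|)},\ \frac14\min_{\operatorname{supp}\nu_j}m_2\Bigr)\quad\text{on }\operatorname{supp}\nu_j .
\]
Let $\varepsilon=\sum_j\nu_ju_j$. Then $|\varepsilon-u|\le\frac14m_2$, so $\frac14m_2\le\varepsilon\le\frac34m_2$. Since $\sum_j\nabla\nu_j=0$, we have $\nabla\varepsilon=\sum_j\nu_j\nabla u_j+\sum_j(u_j-u)\nabla\nu_j$, of norm at most $\frac{c_0}2+\frac{c_0}2\sum_j2^{-j}=c_0$.
\end{proof}

\subsection{Opening punctures to holes}

The bounds on $F_t$ hold only at a definite distance from the punctures, so $f$ is controlled outside balls of radius comparable to $\varepsilon$, and such balls may well meet $E$. Points can avoid $E$. We therefore remove points and open them to round holes by a diffeomorphism $g$. We let $g$ expand without bound near the punctures, so that $dg^{-1}$ tends to zero at the boundary of a hole, at a rate dominated by a smooth function $\beta$. In the cotangent lift this makes the fibers vanish at the edge of a hole, and Section~\ref{sec:push} depends on it.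

Fix a diffeomorphism $\gamma:(1,2)\to(0,2)$ with $\gamma'>0$, $\gamma(1+u)=e^{-1/u}$ for small $u>0$ and $\gamma(s)=s$ near $2$. Fix a smooth $\beta_0:(\frac34,\infty)\to[0,1]$ with $\beta_0=0$ on $(\frac34,1]$, $\beta_0>0$ on $(1,\infty)$, $\beta_0=1$ on $[\frac32,\infty)$ and $\beta_0(1+u)=e^{-1/(2u)}$ for small $u>0$. There is an absolute constant $\Gamma\ge1$ with
\begin{equation}\label{eq:gamma}
\max\bigl(\gamma'(s),\gamma(s)/s\bigr)\le\Gamma\beta_0(s),\qquad1<s<2:
\end{equation}
near $s=1$ because $e^{-1/u}(1+u^{-2})\le Ce^{-1/(2u)}$, and elsewhere because the left side is bounded and $\beta_0$ is bounded below. Let $\mathbb Z[\frac12]$ be the countable set of dyadic rationals.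

\begin{proposition}\label{prop:small}
Let $\varepsilon$ be a scale on $O$ and $v\in\mathbb R^n$. There are a set $P\subseteq O\cap(v+\mathbb Z[\frac12]^n)$ and radii $\varrho_z\in[\varepsilon(z)/80,\varepsilon(z)/26]$, $z\in P$, such that the balls $\bar B(z,2\varrho_z)\subset O$ are pairwise disjoint and locally finite in $O$, and such that, for the open sets
\[
O^+=O\setminus\bigcup_{z\in P}\bar B(z,\tfrac34\varrho_z)\ \supseteq\ O^\circ=O\setminus\bigcup_{z\in P}\bar B(z,\varrho_z),
\]
the following holds.
\begin{enumerate}
\item[(i)] There is a smooth $f:O^+\to\mathbb R^n$ with $|f|\le\Lambda\varepsilon$, $\|df\|\le\Lambda$, $\|df^{-1}\|\le\Lambda$. If $\|\nabla^2\varepsilon\|\le1/\varepsilon$, then also $\|d^2f\|\le C/\varepsilon$.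
\item[(ii)] There are a diffeomorphism $g:O\setminus P\to O^\circ$, equal to the identity off $\bigcup_zB(z,2\varrho_z)$ and mapping each $B(z,2\varrho_z)\setminus\{z\}$ into $B(z,2\varrho_z)$, and a smooth $\beta:O^+\to[0,1]$, positive exactly on $O^\circ$, such that $\|d(g^{-1})_y\|\le\Gamma\beta(y)$ for $y\in O^\circ$.
\end{enumerate}
\end{proposition}

\begin{proof}
Let $\tau=\log_2(1/\varepsilon)$. At a point $x$ we shall use the level $k=\lfloor\tau(x)\rfloor$, whose punctures form the lattice $v+2^{-k-1}\mathbb Z^n$. For $k\in\mathbb Z$ let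
\[
P_k=\{z\in O\cap(v+2^{-k-1}\mathbb Z^n):\ k-\tfrac14\le\tau(z)\le k+\tfrac54\},\qquad P=\bigcup_kP_k,
\]
and $\varrho_z=\max\{2^{-k}/64:z\in P_k\}$. If $z\in P_k$ then $2^{-1/4}\varepsilon(z)\le2^{-k}\le2^{5/4}\varepsilon(z)$. Since $64\cdot2^{1/4}<80$ and $64\cdot2^{-5/4}>26$, the bounds on $\varrho_z$ follow, and $\bar B(z,2\varrho_z)\subset B(z,\varepsilon(z))\subseteq O$.

\emph{Disjointness.} Let $z\ne z'$, let $k,k'$ realize $\varrho_z,\varrho_{z'}$, and let $\bar\varepsilon=\max(\varepsilon(z),\varepsilon(z'))$. If $|z-z'|>\bar\varepsilon/4$, then $2\varrho_z+2\varrho_{z'}\le\frac4{26}\bar\varepsilon<|z-z'|$. Otherwise $|\tau(z)-\tau(z')|<\frac14$ by \eqref{eq:slow}. Since $k\in[\tau(z)-\frac54,\tau(z)+\frac14]$ and likewise for $k'$, we get $|k-k'|<\frac74$, so $|k-k'|\le1$. With $l=\max(k,k')$ both points lie in $v+2^{-l-1}\mathbb Z^n$, so $|z-z'|\ge2^{-l}/2$, whereas $\varrho_z,\varrho_{z'}\le2^{-l}/32$ and $2\varrho_z+2\varrho_{z'}\le2^{-l}/8$.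

\emph{Local finiteness.} If $\bar B(z,2\varrho_z)$ meets a compact set $Q\subset O$ at $x$, then $\varepsilon(z)$ and $\varepsilon(x)$ are comparable by \eqref{eq:slow}. So $\varepsilon(z)$ lies between positive constants depending on $Q$, and $z$ lies in a bounded set. Only finitely many $k$ occur, and each lattice has finitely many points in a bounded set. In particular $O^+$, $O^\circ$ and $O\setminus P$ are open.

(i) Let $x\in O^+$ and $k=\lfloor\tau(x)\rfloor$, so that $\varepsilon(x)\le2^{-k}<2\varepsilon(x)$. We claim that $\operatorname{dist}(2^k(x-v),\frac12\mathbb Z^n)\ge\frac34\cdot\frac1{64}>\frac1{128}$. If not, some $z\in v+2^{-k-1}\mathbb Z^n$ has $|x-z|<\frac34\,2^{-k}/64<\varepsilon(x)$. Then $z\in O$ and $\tau(z)\in[k-\frac14,k+\frac54]$ by \eqref{eq:slow}, so $z\in P_k$ and $|x-z|<\frac34\varrho_z$, contradicting $x\in O^+$. Hence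
\[
f(x)=2^{-k}F_{\tau(x)-k}\bigl(2^k(x-v)\bigr),\qquad k=\lfloor\tau(x)\rfloor,
\]
is defined on $O^+$, and it is smooth where $\tau\notin\mathbb Z$. Near a point where $\tau=k+1$ the parameter $t$ is close to $1$ on the side $\tau<k+1$ and close to $0$ on the side $\tau\ge k+1$. On the first side $f(x)=2^{-k}\cdot\frac12F_0(2\cdot2^k(x-v))$, on the second $f(x)=2^{-k-1}F_0(2^{k+1}(x-v))$. These are the same smooth function.

We have $|f|\le C_F2^{-k}\le\Lambda\varepsilon$. Next, $df=dF_t+2^{-k}\partial_tF_t\otimes d\tau$, where $2^{-k}|\nabla\tau|\le2\varepsilon\,|\nabla\varepsilon|/(\varepsilon\ln2)\le3c_0$. The second term has norm at most $3c_0C_F\le1/(2C_F)$, so $\|df\|\le2C_F$ and $|df\,\xi|\ge(\frac1{C_F}-\frac1{2C_F})|\xi|=|\xi|/\Lambda$. If $\|\nabla^2\varepsilon\|\le1/\varepsilon$, then $|\nabla\tau|\le C/\varepsilon$ and $\|\nabla^2\tau\|\le C/\varepsilon^2$. The terms of $d^2f$ are bounded by $C2^k$, $C|\nabla\tau|$, $C2^{-k}|\nabla\tau|^2$ and $C2^{-k}\|\nabla^2\tau\|$, each at most $C/\varepsilon$.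

(ii) Define $g^{-1}(z+\varrho_zsu)=z+\varrho_z\gamma(s)u$ for $z\in P$, $1<s<2$, $|u|=1$, and $g^{-1}=\mathrm{id}$ elsewhere on $O^\circ$. Each annulus is mapped diffeomorphically onto the punctured ball $B(z,2\varrho_z)\setminus\{z\}$, by the identity near the outer sphere; by local finiteness $g^{-1}$ is a diffeomorphism $O^\circ\to O\setminus P$. Let $\beta(y)=\beta_0(|y-z|/\varrho_z)$ on $B(z,2\varrho_z)\cap O^+$ and $\beta=1$ elsewhere. On an annulus $d(g^{-1})$ stretches the radial direction by $\gamma'(s)$ and the orthogonal directions by $\gamma(s)/s$, so the bound is \eqref{eq:gamma}; elsewhere $\|d(g^{-1})\|=1=\beta$.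
\end{proof}

The set $P$ depends on $\varepsilon$, but it always lies in $v+\mathbb Z[\frac12]^n$. If $E$ is null, this countable set misses $E$ for every $v$ outside the null set $\bigcup_{d\in\mathbb Z[1/2]^n}(E-d)$. We call such a $v$ \emph{generic for $E$}.

\section{Folding the base}\label{sec:base}

From now on $E$ and $b$ are as in Proposition~\ref{prop:box}. Choose an open set $V\supseteq E$ with $|V|\le v_0b^n$, where $v_0=v_0(n)>0$ is fixed in \eqref{eq:pack}; no constant before that point depends on $v_0$ or on $V$. Let $\varepsilon$ be a scale on $V$ with $\|\nabla^2\varepsilon\|\le1/\varepsilon$, and $\tau=\log_2(1/\varepsilon)$. Apply Proposition~\ref{prop:small} to $(V,\varepsilon,v)$ with $v$ generic for $E$. We obtain $P$ with $P\cap E=\emptyset$, and $V^+,V^\circ,f,g,\beta$. Let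
\[
Y=V\setminus\bigcup_{z\in P}B(z,\varrho_z),\qquad V^\circ\subseteq Y\subseteq V^+ .
\]
The set $Y$ is closed in $V$, which will give compactness; the margin $V^+$ lets us invert maps near points of $Y$ on the edge of a hole.

The natural folding map is $f/\varepsilon$: it is bounded and expands by about $1/\varepsilon$. But a point $x$ may have infinitely many preimages, accumulating at the boundary of $V$, and then no estimate that is locally uniform in $x$ can be expected. We damp the map by a weight $w$ that tends to $0$ at the boundary of $V$, and add a constant vector so that the norm of the result is comparable to $w$. Then only the origin sees the boundary. The cost is that fibers shrink to size $\varepsilon/w$ instead of $\varepsilon$, so $w$ must decay slowly enough for $w^{-n}$ to be integrable.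

Since $|V|<\infty$, the measure of $\{\tau\ge t\}$ tends to $0$ as $t\to\infty$. Choose $t_1<t_2<\cdots$ with $t_{m+1}\ge t_m+2$ and $|\{\tau\ge t_m\}|\le4^{-nm}|V|$. Fix a smooth $\vartheta:\mathbb R\to[0,1]$ with $\vartheta=0$ on $(-\infty,0]$, $\vartheta=1$ on $[2,\infty)$, $0\le\vartheta'\le1$, and put $\mu(t)=\sum_{m\ge1}\vartheta(t-t_m)$. At each $t$ at most one term has nonzero derivatives, so $\mu$ is smooth with $0\le\mu'\le1$ and $|\mu''|\le C$. Moreover $\mu\to\infty$, $\mu=0$ on $(-\infty,t_1]$ and $\mu\le m$ on $[t_m,t_{m+1}]$. For $w=2^{-\mu(\tau)}\in(0,1]$ this gives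
\begin{equation}\label{eq:weight}
\int_Vw^{-n}\,dy\le|V|\Bigl(1+\sum_{m\ge1}2^{nm}4^{-nm}\Bigr)\le2|V|.
\end{equation}
Define, with $e_1$ the first basis vector,
\[
\kappa:V^+\to\mathbb R^n,\qquad\kappa=w\,(2\Lambda e_1+f/\varepsilon).
\]

\begin{lemma}\label{lem:kappa}
There is $c_1=c_1(n)>0$ such that:
\begin{enumerate}
\item[(a)] $\Lambda w\le|\kappa|\le3\Lambda w$; in particular $0\notin\kappa(V^+)$ and $|\kappa|\le3\Lambda$;
\item[(b)] $\kappa$ is an immersion with $\|d\kappa^{-1}\|\le2\Lambda\varepsilon/w$;
\item[(c)] for $y\in Y$ the ball $B(y,4c_1\varepsilon(y))$ lies in $V^+$, on it $\varepsilon$ and $w$ stay within a factor $2$ of their values at $y$, and $\kappa$ is injective on it;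
\item[(d)] for every compact $Q\subset\mathbb R^n\setminus\{0\}$ the set $\kappa^{-1}(Q)$ is contained in a compact subset of $V$, and $\kappa^{-1}(Q)\cap Y$ is compact.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) holds because $|f/\varepsilon|\le\Lambda$.

(b) From $d\tau=-d\varepsilon/(\varepsilon\ln2)$ we get $dw=\mu'(\tau)\,w\,d\varepsilon/\varepsilon$, and so
\[
d\kappa=\frac w\varepsilon\Bigl[df-\frac f\varepsilon\otimes d\varepsilon+\mu'(\tau)\Bigl(2\Lambda e_1+\frac f\varepsilon\Bigr)\otimes d\varepsilon\Bigr].
\]
The last two terms in the bracket have norm at most $(\Lambda+3\Lambda)c_0=1/(2\Lambda)$, and $|df\,\xi|\ge|\xi|/\Lambda$. Hence $|d\kappa\,\xi|\ge\frac w\varepsilon|\xi|/(2\Lambda)$.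

(c) Let $y'\in B(y,\varepsilon(y))$ lie in $\bar B(z,\frac34\varrho_z)$. By \eqref{eq:slow}, $0.9\,\varepsilon(y)\le\varepsilon(y')\le1.1\,\varepsilon(z)$, so $\varrho_z\ge\varepsilon(z)/80\ge\varepsilon(y)/100$. Since $|y-z|\ge\varrho_z$, we get $|y-y'|\ge\varrho_z/4\ge\varepsilon(y)/400$. This proves the first claim when $4c_1\le1/400$. The second follows from \eqref{eq:slow} and $|\nabla\ln w|\le|\nabla\varepsilon|/\varepsilon\le c_0/(0.9\,\varepsilon(y))$ on the ball. For the third we need second derivatives. Differentiating $dw=\mu'w\,d\varepsilon/\varepsilon$ and using $\|\nabla^2\varepsilon\|\le1/\varepsilon$ gives $|dw|\le Cw/\varepsilon$ and $\|d^2w\|\le Cw/\varepsilon^2$; Proposition~\ref{prop:small}(i) gives $\|d(f/\varepsilon)\|\le C/\varepsilon$ and $\|d^2(f/\varepsilon)\|\le C/\varepsilon^2$. So $\|d^2\kappa\|\le Cw/\varepsilon^2$, and on the ball $\|d\kappa-d\kappa_y\|\le Cc_1w(y)/\varepsilon(y)\le w(y)/(4\Lambda\varepsilon(y))$ for small $c_1$. Integrating along the segment between two points $y',y''$ of the ball and using (b),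
\[
|\kappa(y')-\kappa(y'')|\ge|d\kappa_y(y'-y'')|-\frac{w(y)}{4\Lambda\varepsilon(y)}|y'-y''|\ge\frac{w(y)}{4\Lambda\varepsilon(y)}|y'-y''| .
\]

(d) On $\kappa^{-1}(Q)$ the weight $w$ is bounded below by (a), so $\mu(\tau)$ is bounded above, so $\tau$ is bounded above: $\varepsilon\ge\varepsilon_1>0$. The set $V_1=\{y\in V:\varepsilon(y)\ge\varepsilon_1\}$ is closed in $\mathbb R^n$, because its points have distance at least $\varepsilon_1$ from the complement of $V$, so that its limit points lie in $V$. It is bounded, since otherwise $V$ would contain infinitely many disjoint balls of radius $\varepsilon_1$, against $|V|<\infty$. Finally $\kappa^{-1}(Q)\cap Y$ is closed in $Y$, hence in $V$, and contained in $V_1$.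
\end{proof}

For $x\ne0$ the elements of $Y_x=\kappa^{-1}(x)\cap Y$ are the \emph{sheets over $x$}. The set $Y_x$ is compact by (d) and discrete by (b), hence finite. Its cardinality is not bounded in terms of $n$.

Each sheet is given two radii. Put $M=4(n+2)$ and define on $V^+$
\begin{equation}\label{eq:radii}
D=M\cdot4\sqrt n\,\Lambda^2\Gamma^2\,\frac\varepsilon w,\qquad R=\frac{\beta D}M .
\end{equation}
The radius $R$ is the room that the fiber of the sheet needs; the constant comes from \eqref{eq:fiber} below. It is smooth, satisfies $0\le R\le D/M$, and is positive exactly on $V^\circ$. The larger radius $D>0$ is the range within which a sheet will push the labels of other sheets; the value of $M$ comes from Lemma~\ref{lem:sep}.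

\section{Labels}\label{sec:labels}

The set $E_*=\kappa(g(E))\subset\mathbb R^n\setminus\{0\}$ is null, as the image of a null set under a smooth map.

\begin{proposition}\label{prop:labels}
If $v_0(n)$ is small enough, then $D\le b/16$ on $Y$, and there is a smooth map $T:V^+\to\mathbb R^n$ with the following properties.
\begin{enumerate}
\item[(a)] $T(Y)\subseteq[0,b]^n$.
\item[(b)] For each $x\ne0$ there is a set of at most $n$ sheets over $x$, called \emph{moving}, such that the balls $B(T(c),2D(c))$, with $c$ ranging over the other sheets over $x$, are pairwise disjoint.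
\item[(c)] The collision set $\mathcal Z=\{x\ne0:\ T(y)=T(y')\text{ for some }y\ne y'\text{ in }Y_x\}$ is closed in $\mathbb R^n\setminus\{0\}$ and disjoint from $E_*$.
\end{enumerate}
\end{proposition}

The point of (b) is that, however many sheets lie over $x$, at most $n+1$ of them have a given $t\in\mathbb R^n$ within range $2D(c)$. To achieve this we cover $Y$ by balls on which $\kappa$ is injective, reserve a place for each ball, and let $T$ change only in thin collars whose images under $\kappa$ are in general position.

\begin{proof}
\emph{Step 1: the cover.} By Zorn's lemma choose a maximal set $\{y_i\}\subseteq Y$ such that, with $r_i=c_1\varepsilon(y_i)$, the balls $B(y_i,r_i/4)$ are pairwise disjoint. It is countable; index it by $i=1,2,\dots$. The balls $B(y_i,r_i)$ cover $Y$. Indeed, for $y\in Y$ and $r=c_1\varepsilon(y)$, maximality gives $i$ such that $B(y_i,r_i/4)$ meets $B(y,r/4)$; applying \eqref{eq:slow} twice at a common point gives $r\le2r_i$, so $|y-y_i|<\frac14(r+r_i)\le\frac34r_i$.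

Let $\bar B_i=\bar B(y_i,3r_i)$. By Lemma~\ref{lem:kappa}(c), $\bar B_i\subset V^+$ and $\kappa$ restricts to a diffeomorphism from $B(y_i,4r_i)$ onto an open set; let $h_i$ be its inverse. So
\begin{equation}\label{eq:one}
\text{each }\bar B_i\text{ contains at most one preimage of any given }x .
\end{equation}
The $\bar B_i$ are locally finite in $V$: for those that meet a compact $Q\subset V$, the $r_i$ lie between positive constants by \eqref{eq:slow} and the $y_i$ are bounded, while the $B(y_i,r_i/4)$ are disjoint. With Lemma~\ref{lem:kappa}(d) it follows that a compact subset of $\mathbb R^n\setminus\{0\}$ meets only finitely many of the compact sets $\kappa(\bar B_i)$. In particular each $\kappa(\bar B_i)$ meets only finitely many others.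

\emph{Step 2: collars in general position.} In $\mathbb R^n$ one expects $n+1$ hypersurfaces to have no common point. Let $i_0,\dots,i_n$ be distinct. The map $x\mapsto(|h_{i_j}(x)-y_{i_j}|)_{j=0}^n$ is smooth on the open set where all $h_{i_j}(x)$ are defined and different from $y_{i_j}$, so its image in $\mathbb R^{n+1}$ is null, and it is $\sigma$-compact, hence Borel. Give $\prod_i(2r_i,3r_i)$ the product of the normalized Lebesgue measures. The sequences $(s_i)$ for which $(s_{i_0},\dots,s_{i_n})$ lies in that image form a set of measure zero, and there are countably many tuples. So we can fix radii $s_i\in(2r_i,3r_i)$ such that the spheres $\Sigma_i=\{|y-y_i|=s_i\}$ satisfy $\bigcap_{j=0}^n\kappa(\Sigma_{i_j})=\emptyset$ for all distinct $i_0,\dots,i_n$.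

For $0<\delta<r_i/2$ let $C_i(\delta)=\{s_i-\delta\le|y-y_i|\le s_i\}\subset\bar B_i$. For a fixed tuple the compact sets $\bigcap_j\kappa(C_{i_j}(\delta))$ decrease as $\delta\downarrow0$, and by \eqref{eq:one} their intersection is $\bigcap_j\kappa(\Sigma_{i_j})=\emptyset$; so they are empty for small $\delta$. Each $i$ belongs to only finitely many tuples with $\bigcap_j\kappa(\bar B_{i_j})\ne\emptyset$. Taking for $\delta_i\in(0,r_i/2)$ a number that is small enough for all of these, we get collars $C_i=C_i(\delta_i)$ with
\begin{equation}\label{eq:collars}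
\bigcap_{j=0}^n\kappa(C_{i_j})=\emptyset\qquad\text{for all distinct }i_0,\dots,i_n .
\end{equation}
Let $\chi_i:V^+\to[0,1]$ be smooth, equal to $1$ for $|y-y_i|\le s_i-\delta_i$ and to $0$ for $|y-y_i|\ge s_i$, and put $\varphi_i=\chi_i\prod_{k<i}(1-\chi_k)$. The sum telescopes to $\sum_i\varphi_i=1-\prod_i(1-\chi_i)$, which equals $1$ on $Y$ because $s_i-\delta_i>r_i$.

\emph{Step 3: packing.} Let $D_i=\sup_{\bar B_i}D$. By Lemma~\ref{lem:kappa}(c), $D_i\le C\varepsilon(y_i)/w(y_i)$ and $\int_{B(y_i,r_i/4)}w^{-n}\ge|B^n(1)|\,(c_1\varepsilon(y_i)/4)^n(2w(y_i))^{-n}$. So $D_i^n\le C'\int_{B(y_i,r_i/4)}w^{-n}$ with $C'=C'(n)$. The balls are disjoint subsets of $V$, so \eqref{eq:weight} gives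
\begin{equation}\label{eq:pack}
\sum_i(16D_i)^n\le2\cdot16^nC'|V|\le b^n\qquad\text{if }v_0=\frac1{2\cdot16^nC'} .
\end{equation}
In particular $D_i\le b/16$, and $D\le b/16$ on $Y$. Let $\ell_i$ be the smallest number of the form $b2^{-m}$, $m\ge0$, with $\ell_i\ge8D_i$. Then $\ell_i<16D_i$, so $\sum_i\ell_i^n\le b^n$. Only finitely many $\ell_i$ exceed a given positive number, so we can go through the indices in an order of nonincreasing $\ell_i$ and assign to each $i$ a half-open dyadic subcube of $[0,b)^n$ of side $\ell_i$, disjoint from the cubes assigned before. This is possible: the earlier cubes are unions of dyadic cubes of side $\ell_i$ and have total volume at most $b^n-\ell_i^n$, so one dyadic cube of side $\ell_i$ is free. Let $A_i^0$ be the center of the $i$th cube. The ball $B(A_i^0,4D_i)$ lies in that cube. For any choice of $A_i\in B(A_i^0,D_i)$ the balls $B(A_i,2D_i)$ are therefore pairwise disjoint, and $A_i\in[0,b]^n$. Put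
\[
T=\sum_i\varphi_iA_i .
\]
The sum is locally finite, and on $Y$ it is a convex combination, which proves (a).

\emph{Step 4: moving sheets.} Call $y\in Y$ moving if $y\in\bigcup_iC_i$. Distinct moving sheets over $x$ lie in collars with distinct indices by \eqref{eq:one}, so $n+1$ of them would contradict \eqref{eq:collars}. If $c\in Y$ is not moving, then $\chi_k(c)\in\{0,1\}$ for all $k$. For the least $i$ with $\chi_i(c)=1$ we have $\varphi_i(c)=1$ and $\varphi_k(c)=0$ for $k\ne i$, so $T(c)=A_i$; also $c\in\bar B_i$, so $B(T(c),2D(c))\subseteq B(A_i,2D_i)$. Distinct sheets over $x$ have distinct $i$ by \eqref{eq:one}. This proves (b).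

\emph{Step 5: $\mathcal Z$ is closed.} Let $x_j\to x\ne0$, with $y_j\ne y_j'$ in $Y_{x_j}$ and $T(y_j)=T(y_j')$. By Lemma~\ref{lem:kappa}(d), along a subsequence $y_j\to y$ and $y_j'\to y'$ in $Y_x$, and $T(y)=T(y')$. If $y=y'$, then $\kappa$ would not be injective near $y$. So $x\in\mathcal Z$.

\emph{Step 6: generic labels.} A collision over $x$ is a system of $n$ linear equations in the $A_i$. We solve it for the last label that occurs. Let $y\ne y'$ in $Y_x$. If $\varphi_l(y)>0$ then $y\in\bar B_l$, so $y'\notin\bar B_l$ by \eqref{eq:one} and $\varphi_l(y')=0$. Since $\sum_l\varphi_l(y)=1$ and only finitely many $\varphi_l$ are nonzero at $y$ or $y'$, there is a largest $i$ with $\varphi_i(y)\ne\varphi_i(y')$. Write $y=h_j(x)$, $y'=h_k(x)$, which is possible since the $B(y_j,r_j)$ cover $Y$. If $T(y)=T(y')$, then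
\[
A_i=\Xi_{ijk}(x):=-\frac{\sum_{l<i}\bigl(\varphi_l(h_j(x))-\varphi_l(h_k(x))\bigr)A_l}{\varphi_i(h_j(x))-\varphi_i(h_k(x))}.
\]
The map $\Xi_{ijk}$ is smooth on the open set $W_{ijk}\subseteq\mathbb R^n$ where $h_j,h_k$ are defined and the denominator is nonzero, it takes values in $\mathbb R^n$, and it involves only the $A_l$ with $l<i$. Choose $A_1,A_2,\dots$ in turn, with $A_i\in B(A_i^0,D_i)$ outside the null set $\bigcup_{j,k}\Xi_{ijk}(E_*\cap W_{ijk})$. Then no $x\in E_*$ lies in $\mathcal Z$.
\end{proof}

Let $O=\mathbb R^n\setminus(\{0\}\cup\mathcal Z)$. It is a proper open subset of $\mathbb R^n$ containing $E_*\neq\emptyset$.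

\section{Pushing the labels apart}\label{sec:push}

Over $x\in O$ the labels are distinct, but a moving label may be much closer to another label than the fibers allow. As in the example of Section~\ref{sub:changes}, we let every sheet $c$ push every other label radially away by the amount $R(c)$, and we cut the push off at range $2D(c)$. Fix a smooth nonincreasing $\zeta:[0,\infty)\to[0,1]$ with $\zeta=1$ on $[0,1]$, $\zeta=0$ on $[2,\infty)$ and $\zeta'\ge-2$. For $x\in O$ and $c\in Y_x$ write $t_c=T(c)$, $R_c=R(c)$, $D_c=D(c)$ and
\[
v_c(t)=R_c\,\zeta\Bigl(\frac{|t-t_c|}{D_c}\Bigr)\frac{t-t_c}{|t-t_c|},\qquad t\ne t_c .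
\]
For $a\in Y_x$ define
\[
t_a^*=T^*(a)=t_a+\sum_{c\in Y_x\setminus\{a\}}v_c(t_a).
\]
The vector $v_c(t)$ vanishes unless $|t-t_c|<2D_c$. By Proposition~\ref{prop:labels}(b) at most $n+1$ summands are nonzero, each of norm at most $R_c\le b$, so
\begin{equation}\label{eq:Tstar}
|T^*|\le(\sqrt n+n+1)\,b .
\end{equation}

Two sheets $a,a'$ push each other apart, but a third sheet $c$ could push them together. It cannot do so much: the field $v_c$ expands, except for the effect of the cutoff, which is of order $R_c/D_c\le1/M$, and at most $n+2$ third sheets are involved.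

\begin{lemma}\label{lem:sep}
For $x\in O$ and $a\ne a'$ in $Y_x$ we have $|t_a^*-t_{a'}^*|\ge\max\bigl(R_a+R_{a'},\ \frac12|t_a-t_{a'}|\bigr)$.
\end{lemma}

\begin{proof}
Let $d=|t_a-t_{a'}|$ and $e=(t_a-t_{a'})/d$. Since $v_{a'}(t_a)=R_{a'}\zeta(d/D_{a'})e$ and $v_a(t_{a'})=-R_a\zeta(d/D_a)e$,
\[
(t_a^*-t_{a'}^*)\cdot e=d+R_a\zeta(d/D_a)+R_{a'}\zeta(d/D_{a'})+\sum_{c\ne a,a'}\bigl(v_c(t_a)-v_c(t_{a'})\bigr)\cdot e .
\]
Fix $c\neq a,a'$ and let $\phi(\rho)=R_c\int_0^\rho\zeta(s/D_c)\,ds+\frac{R_c}{D_c}\rho^2$. Then $\phi'\ge0$ and $\phi''(\rho)=\frac{R_c}{D_c}(\zeta'(\rho/D_c)+2)\ge0$. A convex nondecreasing function of the convex function $|t-t_c|$ is convex, so $t\mapsto\phi(|t-t_c|)$ is convex on $\mathbb R^n$; off $t_c$ its gradient is $v_c(t)+2\frac{R_c}{D_c}(t-t_c)$. The gradient of a convex function $H$ is monotone: $(\nabla H(t)-\nabla H(t'))\cdot(t-t')\ge0$ at points of differentiability. Therefore $(v_c(t_a)-v_c(t_{a'}))\cdot e\ge-2\frac{R_c}{D_c}d\ge-\frac2Md$.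

The summand for $c$ is nonzero only if $t_a$ or $t_{a'}$ lies in $B(t_c,2D_c)$. By Proposition~\ref{prop:labels}(b) this happens for at most $n$ moving sheets and at most one other sheet for each of $a,a'$. So the sum is at least $-2(n+2)d/M=-d/2$, and
\[
(t_a^*-t_{a'}^*)\cdot e\ge\Bigl(\frac d4+R_a\zeta(d/D_a)\Bigr)+\Bigl(\frac d4+R_{a'}\zeta(d/D_{a'})\Bigr)\ge\frac d2 .
\]
The first bracket is at least $R_a$: if $d\le D_a$ then $\zeta(d/D_a)=1$, and if $d>D_a$ then $d/4>MR_a/4\ge R_a$. The same two cases show that the second is at least $R_{a'}$.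
\end{proof}

The set $Y_x$ over which we sum changes with $x$: a sheet ends when it reaches the edge of a hole. Its push must fade out smoothly there, and it does, because $R$ contains the factor $\beta$. For $a\in V^\circ$ let $\kappa_a^{-1}$ be the local inverse of $\kappa$ near $\kappa(a)$ with value $a$.

\begin{lemma}\label{lem:smooth}
The map $T^*$ is smooth on the open set $\{y\in V^\circ:\kappa(y)\in O\}$. Define on $O$
\[
G(x)=\max_{a\in Y_x\cap V^\circ}\|d(T^*\circ\kappa_a^{-1})_x\|,\qquad\operatorname{gap}(x)=\min\Bigl(b,\min_{a\ne a'\in Y_x}|t_a-t_{a'}|\Bigr),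
\]
an empty maximum being $0$ and an empty minimum $+\infty$. Near each point of $O$, $G$ is bounded above and $\operatorname{gap}$ is bounded below by a positive constant.
\end{lemma}

\begin{proof}
Let $x_0\in O$ and $Y_{x_0}=\{c_1,\dots,c_m\}$. Since $\kappa$ is a local diffeomorphism on the open set $V^+\supseteq Y$, there are a neighborhood $W\subseteq O$ of $x_0$ and local inverses $H_1,\dots,H_m:W\to V^+$ with disjoint images and $H_l(x_0)=c_l$. The points $T(c_l)$ are distinct, so after shrinking $W$ the points $T(H_l(x))$ are distinct for $x\in W$. After shrinking once more, $Y_x\subseteq\{H_1(x),\dots,H_m(x)\}$ for $x\in W$. Otherwise there are $x_j\to x_0$ and $y_j\in Y_{x_j}$ different from all $H_l(x_j)$. By Lemma~\ref{lem:kappa}(d) a subsequence converges to some $c_l$, and injectivity of $\kappa$ near $c_l$ forces $y_j=H_l(x_j)$ for large $j$, a contradiction.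

Write $T_k=T\circ H_k$, and define on $W$ the smooth maps
\[
\Theta_l=T_l+\sum_{k\ne l}R(H_k)\,\zeta\Bigl(\frac{|T_l-T_k|}{D(H_k)}\Bigr)\frac{T_l-T_k}{|T_l-T_k|}.
\]
If $H_k(x)\notin Y$, then $H_k(x)\notin V^\circ$ and $R(H_k(x))=0$, so the extra terms vanish and $T^*(H_l(x))=\Theta_l(x)$ whenever $H_l(x)\in Y$. If $x\in W$ and $a=H_l(x)\in V^\circ$, then $T^*=\Theta_l\circ\kappa$ near $a$ and $T^*\circ\kappa_a^{-1}=\Theta_l$ near $x$. This proves smoothness, and on a compact neighborhood of $x_0$ in $W$ it gives $G\le\max_l\sup\|d\Theta_l\|<\infty$ and $\operatorname{gap}\ge\min(b,\min_{k\ne l}\inf|T_k-T_l|)>0$.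
\end{proof}

\section{The embedding}\label{sec:embed}

We have no bound on $G$ in terms of $n$, and $G$ may blow up at $\mathcal Z$ and at $0$. Local boundedness is enough, because Proposition~\ref{prop:small} accepts any scale. By Lemmas~\ref{lem:smooth} and~\ref{lem:scales}(b) there is a scale $\tilde\varepsilon$ on $O$ with
\begin{equation}\label{eq:second}
\tilde\varepsilon\le\frac{\operatorname{gap}}{16\,\Gamma\Lambda^2(1+G)}\le1 .
\end{equation}
Apply Proposition~\ref{prop:small} to $(O,\tilde\varepsilon,\tilde v)$ with $\tilde v$ generic for $E_*$. Call the resulting objects $\tilde P$, $\tilde\varrho_z$, $\tilde f$ (the immersion) and $\eta:O\setminus\tilde P\to O^\circ$ (the diffeomorphism). Then $\tilde P\cap E_*=\emptyset$; on $O^\circ$ we have $|\tilde f|\le\Lambda\tilde\varepsilon$, $\|d\tilde f\|\le\Lambda$, $\|d\tilde f^{-1}\|\le\Lambda$ and $\|d(\eta^{-1})\|\le\Gamma$. The points $x$ and $\eta(x)$ are equal or lie in a common ball $B(z,2\tilde\varrho_z)$ with $\tilde\varrho_z\le\tilde\varepsilon(z)/26\le1/26$, so $|\eta(x)-x|\le1$ and, by \eqref{eq:slow}, $\tilde\varepsilon(\eta(x))\le2\tilde\varepsilon(x)$.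

\begin{proof}[Proof of Proposition~\ref{prop:box}]
Let
\[
N=\{q\in V\setminus P:\ \kappa(g(q))\in O\setminus\tilde P\},\qquad K=\eta\circ\kappa\circ g,\qquad\psi(q)=\bigl\langle T^*(g(q)),\tilde f(K(q))\bigr\rangle .
\]
The set $N$ is open, and it contains $E$ because $E\subseteq V\setminus P$ and $E_*\subseteq O\setminus\tilde P$. The map $K:N\to O^\circ$ is a local diffeomorphism, and $\psi$ is smooth on $N$ by Lemma~\ref{lem:smooth}. Let $\Phi$ be the symplectic map \eqref{eq:lift}, restricted to $N\times(0,1)^n$.

\emph{The second component.} Let $q\in N$, $a=g(q)\in V^\circ$, $x=\kappa(a)$, $\tilde x=\eta(x)=K(q)$. Put $\theta_a=T^*\circ\kappa_a^{-1}\circ\eta^{-1}$ near $\tilde x$; it is the label of the sheet as a function of the new base coordinate, and $\theta_a(\tilde x)=t_a^*$. Near $q$ we have $\theta_a\circ K=T^*\circ g$, so $\psi=\langle\theta_a,\tilde f\rangle\circ K$ and $\nabla\psi(q)=dK_q^T\,\nabla\langle\theta_a,\tilde f\rangle(\tilde x)$. Hence the second component of $\Phi(q,p)$ is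
\begin{equation}\label{eq:xi}
\xi=(dK_q^T)^{-1}p+d\tilde f_{\tilde x}^{\,T}\,t_a^*+e_a,\qquad e_a=(d\theta_a)_{\tilde x}^T\,\tilde f(\tilde x).
\end{equation}
The error term is small by \eqref{eq:second}:
\begin{equation}\label{eq:error}
|e_a|\le G(x)\,\Gamma\cdot\Lambda\,\tilde\varepsilon(\tilde x)\le2\Gamma\Lambda\,G(x)\,\tilde\varepsilon(x)\le\frac{\operatorname{gap}(x)}{8\Lambda}.
\end{equation}
For the fiber term, Proposition~\ref{prop:small}(ii) and Lemma~\ref{lem:kappa}(b) give
\[
\|dK_q^{-1}\|\le\|d(g^{-1})_a\|\,\|d\kappa_a^{-1}\|\,\|d(\eta^{-1})_{\tilde x}\|\le2\Lambda\Gamma^2\beta(a)\,\varepsilon(a)/w(a).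
\]
Since $|p|<\sqrt n$ and $\beta(a)>0$, the definition \eqref{eq:radii} of $R$ yields
\begin{equation}\label{eq:fiber}
|(dK_q^T)^{-1}p|<2\sqrt n\,\Lambda\Gamma^2\beta(a)\frac{\varepsilon(a)}{w(a)}=\frac{R_a}{2\Lambda}.
\end{equation}

\emph{Injectivity.} Suppose $\Phi(q,p)=\Phi(q',p')$. Then $K(q)=K(q')=\tilde x$, and $\kappa(g(q))=\kappa(g(q'))=x$ because $\eta$ is injective. If $q=q'$, then $p=p'$ by \eqref{eq:lift}. Suppose $q\ne q'$. Then $a=g(q)$ and $a'=g(q')$ are distinct sheets over $x\in O$. The matrix $d\tilde f_{\tilde x}^{\,T}$ is the same for both and satisfies $|d\tilde f_{\tilde x}^{\,T}u|\ge|u|/\Lambda$. By Lemma~\ref{lem:sep}, $\operatorname{gap}(x)\le|t_a-t_{a'}|\le2|t_a^*-t_{a'}^*|$. So \eqref{eq:error} and Lemma~\ref{lem:sep} give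
\[
\bigl|(d\tilde f_{\tilde x}^{\,T}t_a^*+e_a)-(d\tilde f_{\tilde x}^{\,T}t_{a'}^*+e_{a'})\bigr|\ge\frac{|t_a^*-t_{a'}^*|}\Lambda-\frac{\operatorname{gap}(x)}{4\Lambda}\ge\frac{|t_a^*-t_{a'}^*|}{2\Lambda}\ge\frac{R_a+R_{a'}}{2\Lambda}.
\]
By \eqref{eq:xi} and the equality of the second components, the left side equals $|(dK_q^T)^{-1}p-(dK_{q'}^T)^{-1}p'|$, which is less than $(R_a+R_{a'})/(2\Lambda)$ by \eqref{eq:fiber}. This contradiction shows that $\Phi$ is injective.

\emph{The image.} By Lemma~\ref{lem:kappa}(a), $|\tilde x|\le|x|+1\le3\Lambda+1$. Since $R_a\le b$ and $\operatorname{gap}\le b$, the bounds \eqref{eq:fiber}, \eqref{eq:Tstar} and \eqref{eq:error} give $|\xi|<\bigl(1+\Lambda(\sqrt n+n+1)\bigr)b$. The constant $\Lambda$ depends only on $n$, so a constant $C_0(n)$ as in the statement exists.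
\end{proof}

This proves Theorem~\ref{thm:main}, and with it Theorems~\ref{thm:null} and~\ref{thm:dim}.

\begin{remark}
The constants are chosen in the order $C_F,\Lambda,c_0,\Gamma,c_1,M,v_0$; each depends only on $n$ and on those before it, never on $E$, $V$, $\mu$ or $b$. That $E$ is null is used four times: to find $V$ of small measure, which makes the packing \eqref{eq:pack} possible, and to keep $E$ away from the punctures $P$, the collision set $\mathcal Z$ and the punctures $\tilde P$. The hypothesis cannot be dropped, since $S=(0,1)^{2n}$ has volume $1$. The avoidance of $\mathcal Z$ works because the labels live in a space of the same dimension $n$ as the base, so that the maps $\Xi_{ijk}$ send the null set $E_*$ to null sets. The bound on the $p$-coordinates is used only in \eqref{eq:fiber}.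
\end{remark}

\begin{thebibliography}{9}

\bibitem{Chekanov}
Chekanov, Duke Math. J. \textbf{95} (1998).

\bibitem{GZ}
Yann Guggisberg, Fabian Ziltener, \emph{Instantaneous Hamiltonian displaceability and arbitrary symplectic squeezability for critically negligible sets}, arXiv:2408.17444 (2024).

\bibitem{Hirsch}
Hirsch, 1959.

\bibitem{Stein}
Stein, \emph{Singular Integrals}.

\end{thebibliography}
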